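\title{Rounding the domination LP in graphs of bounded radius-$1$ merge-width}

\begin{abstract}
We show that a graph of radius-$1$ merge-width at most $k$ has domination number at most $Ck$ times its fractional domination number, where $C$ is an absolute constant. A dominating set of this size can be found in time $|V|^{O(k)}$ without a construction sequence, and a Las Vegas algorithm achieves the factor $2Ck$ in expected polynomial time of degree independent of $k$. The linear dependence on $k$ is optimal up to a constant factor, both for the integrality gap and, under hardness assumptions, for the approximation ratio. The proof rounds the linear program by repeated random halving of a multiset of vertices. It rests on a decomposition of the traces of neighborhoods on the multiset into pieces that are few in number and concentrated under sampling.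
\end{abstract}

\section{Introduction}

All graphs are finite and simple. For a vertex $v$ of $G=(V,E)$, let $N(v)$ be its set of neighbors and $N[v]=N(v)\cup\{v\}$. A set $D\subseteq V$ is \emph{dominating} if it meets $N[v]$ for every $v\in V$. The problem \textsc{Min Dominating Set} asks for a dominating set of minimum size; this size is the \emph{domination number} $\gamma(G)$. The standard linear programming (LP) relaxation is
\[
\gamma^*(G)=\min\Big\{\sum_{u\in V}x_u:\ \sum_{u\in N[v]}x_u\ge1\ \text{ for all }v\in V,\ x\ge0\Big\}.
\]
The indicator vector of a dominating set is feasible, so $\gamma^*(G)\le\gamma(G)$. The \emph{integrality gap} on a class $\mathcal C$ is $\sup_{G\in\mathcal C}\gamma(G)/\gamma^*(G)$. We study it on classes defined by the merge-width of Dreier and Toru\'nczyk.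

\begin{definition}\label{def:mw}
A \emph{construction sequence} for $G$ is a sequence $(\mathcal P_t,R_t)_{0\le t\le T}$, where $\mathcal P_t$ is a partition of $V$ and $R_t\subseteq\binom V2$ is a set of \emph{resolved pairs}, such that $\mathcal P_0$ consists of singletons, $R_0=\emptyset$, $\mathcal P_T=\{V\}$, $R_T=\binom V2$, and each step $t-1\to t$ is one of the following.
\begin{itemize}
\item A \emph{merge}: $\mathcal P_t$ arises from $\mathcal P_{t-1}$ by merging two parts, and $R_t=R_{t-1}$.
\item A \emph{resolution}: $\mathcal P_t=\mathcal P_{t-1}$ and $R_t=R_{t-1}\cup\{ab:a\in A,\ b\in B,\ a\ne b\}$ for some parts $A,B\in\mathcal P_{t-1}$, possibly $A=B$, where the newly resolved pairs (those not in $R_{t-1}$) are all edges of $G$ or all non-edges of $G$.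
\end{itemize}
The \emph{radius-$r$ width} of the sequence is the maximum, over all $t$ and $v\in V$, of the number of parts of $\mathcal P_t$ that meet the ball of radius $r$ around $v$ in the graph $(V,R_t)$. The \emph{radius-$r$ merge-width} $\mathrm{mw}_r(G)$ is the minimum radius-$r$ width of a construction sequence for $G$.
\end{definition}

A construction sequence describes $G$ by statements of the form ``all pairs between $A$ and $B$ that are still undecided are edges'' (or ``non-edges''), made about larger and larger parts. The pairs resolved earlier are the exceptions to such a statement. The width limits how far exceptions reach: at any time, the vertices that $v$ can reach through at most $r$ decided pairs lie in few parts.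

Balls grow with the radius, so $\mathrm{mw}_1(G)\le\mathrm{mw}_2(G)$, and a bound on $\mathrm{mw}_1$ is the weaker hypothesis. It is known that on classes of bounded radius-$2$ merge-width, \textsc{Min Dominating Set} has a polynomial-time constant-factor approximation and bounded integrality gap. The following question comes from Dumas~\cite{Dumas}.

\begin{quote}
For every $k$, are there a constant $c_k$ and a polynomial-time algorithm that outputs a dominating set of size at most $c_k\gamma(G)$ for every graph $G$ with $\mathrm{mw}_1(G)\le k$? Is $\gamma(G)/\gamma^*(G)$ bounded by a function of $k$ on these graphs?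
\end{quote}

The answer to both parts is yes, with a bound linear in $k$. Our algorithm dominates most of the graph and recurses on the rest, so we allow a set $X$ of vertices to be dominated; a set $Y$ of permitted dominators costs nothing extra. Call a pair $(X,Y)$ of subsets of $V$ an \emph{instance} if $N[v]\cap Y\ne\emptyset$ for all $v\in X$, and say that $D$ \emph{dominates} $X$ if $D$ meets $N[v]$ for all $v\in X$. Let $\gamma(X,Y)$ be the minimum size of a set $D\subseteq Y$ that dominates $X$, and let
\[
\gamma^*(X,Y)=\min\Big\{\sum_{u\in Y}x_u:\ \sum_{u\in N[v]\cap Y}x_u\ge1\ \text{ for all }v\in X,\ x\ge0\Big\}.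
\]
Then $\gamma(G)=\gamma(V,V)$ and $\gamma^*(G)=\gamma^*(V,V)$. The quantity $\gamma^*(X,Y)$ is monotone in $X$, and it is subadditive in $X$ because a sum of feasible solutions for $X_1$ and $X_2$ is feasible for $X_1\cup X_2$. It is $0$ for $X=\emptyset$ and lies in $[1,|V|]$ for $X\ne\emptyset$.

\begin{theorem}\label{thm:upper}
There is an absolute constant $C$ such that for every $k\ge1$ the following hold.
\begin{enumerate}
\item[(1)] There is a deterministic algorithm that, given a graph $G$ with $\mathrm{mw}_1(G)\le k$ and an instance $(X,Y)$, runs in time $|V(G)|^{O(k)}$ and outputs a set $D\subseteq Y$ that dominates $X$, with $|D|\le Ck\,\gamma^*(X,Y)$.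
\item[(2)] There is a Las Vegas randomized algorithm with guarantee $|D|\le 2Ck\,\gamma^*(X,Y)$ whose expected running time is polynomial, with degree independent of $k$.
\end{enumerate}
Neither algorithm needs a construction sequence. In particular, $\gamma(G)\le Ck\,\gamma^*(G)$ whenever $\mathrm{mw}_1(G)\le k$, and a dominating set of size at most $Ck\,\gamma(G)$ is computable in polynomial time for each fixed $k$.
\end{theorem}

\emph{Las Vegas} means that the output always satisfies the guarantee and only the running time is random.

\begin{theorem}\label{thm:lower}
Let $\mathcal C_k$ be the class of graphs $G$ with $\mathrm{mw}_1(G)\le k$.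
\begin{enumerate}
\item[(1)] For $k\ge3$, the integrality gap on $\mathcal C_k$ is at least $k-2$. Hence it is $\Theta(k)$.
\item[(2)] For $k\ge5$ and $\varepsilon>0$, it is NP-hard to approximate \textsc{Min Dominating Set} on $\mathcal C_k$ within $k-3-\varepsilon$. For $k\ge4$, it is hard within $k-2-\varepsilon$ under the Unique Games Conjecture.
\end{enumerate}
\end{theorem}

Section~\ref{sec:examples} treats the simplest classes of bounded radius-$1$ merge-width, and Section~\ref{sec:halving} shows the rounding method on two model graphs. Section~\ref{sec:decomp} contains the only structural ingredient, the decomposition lemma. Sections~\ref{sec:step} and~\ref{sec:algo} turn it into Theorem~\ref{thm:upper}, and Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}.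

\section{Homogeneity and the simplest cases}\label{sec:examples}

For a construction sequence $(\mathcal P_t,R_t)_{0\le t\le T}$, let $\mathcal P_t(v)$ be the part of $\mathcal P_t$ that contains $v$, and let
\[
R_t[v]=\{v\}\cup\{u:uv\in R_t\}
\]
be the ball of radius $1$ around $v$ in $(V,R_t)$. The sets $R_t[v]$ grow with $t$, and $u\in R_t[v]$ if and only if $v\in R_t[u]$. Radius-$1$ width at most $k$ means that each $R_t[v]$ meets at most $k$ parts of $\mathcal P_t$.

The definition constrains only the pairs resolved at a given step. The first lemma shows that the undecided pairs between two parts already agree at every earlier time.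

\begin{lemma}[Homogeneity]\label{lem:hom}
Let $P,B\in\mathcal P_t$, possibly $P=B$. The pairs $uw\notin R_t$ with $u\in P$, $w\in B$, $u\ne w$ are all edges or all non-edges.
\end{lemma}

\begin{proof}
Suppose such pairs exist. Since $R_T$ contains all pairs, there is a first step $s>t$ at which one of them, say $uw$, is resolved. Step $s$ resolves $\mathcal P_{s-1}(u)$ with $\mathcal P_{s-1}(w)$. As $\mathcal P_{s-1}$ is at least as coarse as $\mathcal P_t$, these parts contain $P$ and $B$, respectively. So all the pairs in question lie in $R_s$, and none lies in $R_{s-1}$ by the choice of $s$. They are newly resolved at the same step.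
\end{proof}

\begin{example}[Width one]\label{ex:cograph}
A \emph{cograph} is a graph built from single vertices by disjoint unions and joins (a join adds all edges between the two graphs). We claim that $\mathrm{mw}_1(G)=1$ exactly for cographs. If $G$ is the union or join of $G_1$ and $G_2$, construct $G_1$, then $G_2$, merge the two parts, and resolve $V$ with itself; resolved pairs always lie inside parts, so the width is $1$. Conversely, resolving two distinct parts makes a ball meet both, so in a sequence of width $1$ all resolved pairs lie inside parts. By Lemma~\ref{lem:hom} every merge is then a union or a join, and by induction every part induces a cograph.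

A component of a cograph is a vertex or a join, so two vertices dominate it, and $\gamma^*$ is at least the number of components. Thus $\gamma\le2\gamma^*$. The factor $2$ is approached by $K_{2m}$ minus a perfect matching: here $\gamma=2$, while $x\equiv1/(2m-1)$ is feasible of value $2m/(2m-1)$, and is optimal by summing all constraints.
\end{example}

A graph is \emph{$q$-degenerate} if its vertices can be ordered so that each has at most $q$ earlier neighbors. The next bound is known; we include the proof because the construction is the basic example and Theorem~\ref{thm:lower} depends on it.

\begin{proposition}\label{prop:degen}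
If $G$ is $q$-degenerate, then $\mathrm{mw}_1(G)\le q+2$. The same bound holds for the complement of $G$.
\end{proposition}

\begin{proof}
For $q=0$ the graph is an edgeless cograph, so let $q\ge1$. Process the vertices from last to first, keeping the processed vertices in one part $D$ and all others as singletons. To process $v$, resolve $\{v\}$ with $\{u\}$ for each earlier neighbor $u$ of $v$, then merge $\{v\}$ into $D$ (the first processed vertex starts $D$). At the end all edges are resolved and the partition is $\{V\}$; resolve $V$ with itself to decide the remaining pairs, which are non-edges. While $v$ is processed, only edges with an end in $D\cup\{v\}$ are resolved. The ball of a vertex of $D$ meets $D$ and at most $q$ singletons. The ball of $v$ meets $\{v\}$, possibly $D$, and at most $q$ further singletons. The ball of any other vertex $u$ lies in $\{u\}\cup\{v\}\cup D$. So the width is at most $\max(q+2,3)=q+2$. Definition~\ref{def:mw} is symmetric in edges and non-edges, so the same sequence constructs the complement.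
\end{proof}

\begin{example}[Degenerate graphs]\label{ex:threshold}
For $q$-degenerate $G$ with $q\ge1$, thresholding gives $\gamma\le6q\gamma^*$. Let $x$ be optimal of value $L$, let $D_1=\{u:x_u\ge1/(3q)\}$, so $|D_1|\le3qL$, and let $U$ be the set of vertices not dominated by $D_1$. For $v\in U$, the vertex $v$ and its earlier neighbors carry weight less than $(q+1)/(3q)\le2/3$, so its later neighbors carry more than $1/3$. Each $u$ is a later neighbor of at most $q$ vertices, so summing over $v\in U$ gives $|U|/3\le qL$. The set $D_1\cup U$ is dominating.
\end{example}

One fact points the other way. Let $\alpha_2(G)$ be the maximum size of a set of vertices at pairwise distance more than $2$. Their closed neighborhoods are disjoint, so $\alpha_2\le\gamma^*\le\gamma$, and bounding $\gamma/\alpha_2$ would bound the integrality gap. This route is closed at radius $1$: it is known that $\gamma/\alpha_2$ is unbounded on $3$-degenerate graphs. For an example, subdivide every edge of $K_m$ once and add a vertex $z$ adjacent to all subdivision vertices. The $m$ original vertices are at pairwise distance $2$, and the remaining vertices are at pairwise distance at most $2$, so $\alpha_2\le2$. Every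 vertex dominates at most two original vertices, so summing their constraints gives $\gamma^*\ge m/2$.

In this example the gap opens between $\alpha_2$ and $\gamma^*$; by Example~\ref{ex:threshold} it cannot open between $\gamma^*$ and $\gamma$. Since domination concerns only balls of radius $1$, one is led to guess a bounded gap, and Example~\ref{ex:threshold} with Proposition~\ref{prop:degen} suggests order $k$. But a proof has to round the LP itself, and it cannot do so by thresholding: in $K_{2m}$ minus a perfect matching the uniform optimal solution has no large entry, and all $2m$ vertices stay undominated. Dense neighborhoods call for random sampling.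

\section{Random halving on two model graphs}\label{sec:halving}

A \emph{multiset} on $V$ is a function $c:V\to\mathbb Z_{\ge0}$, viewed as $c(u)$ copies of each $u$. Write $c(B)=\sum_{u\in B}c(u)$ for the \emph{weight} of $B\subseteq V$. The \emph{size} of $c$ is $c(V)$, and its \emph{support} is $S=\{u:c(u)>0\}$, so $|S|\le c(V)$. The \emph{trace} of a vertex $v$ is $N[v]\cap S$, and its \emph{depth} is $c(N[v])$.

Let $x$ be an optimal solution of value $L\ge1$ and let $\lambda\ge|V|$. The multiset $c(u)=\lceil\lambda x_u\rceil$ has size at most $2\lambda L$, and every $v\in X$ has depth at least $\lambda$. We want a sub-multiset of size $O(kL)$ in which depths are still positive. Keeping each copy independently with probability $\lambda_0/\lambda$ gives expected size at most $2\lambda_0L$ and misses a given $v$ with probability at most $e^{-\lambda_0}$; a union bound over $X$ then needs $\lambda_0$ of order $\log|X|$. To avoid the logarithm we thin the multiset gradually. Size and depth halve together, so their ratio stays of order $L$. When the depth is about $\lambda$, only about $\lambda L$ copies are left, and vertices are visible only through their traces on them. A vertex whose depth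 drops by noticeably more than half \emph{fails} and is set aside. We do not need failures to be rare. We need the set of failed vertices to be cheap to dominate fractionally, compared with $L$; then we can recurse on it.

A \emph{halving} of $c$ assigns a random unbiased bit to each copy and keeps the copies with bit $1$; the result is a multiset $c'$. The halving is \emph{$r$-wise independent} if any at most $r$ of the bits are mutually independent. We work with limited independence because it allows derandomization, and a moment bound is all we need.

\begin{lemma}[Tail bound]\label{lem:tail}
Let $r$ be an even positive integer, let $c'$ be an $r$-wise independent halving of $c$, let $\delta>0$, and let $B\subseteq V$ have weight $c(B)=s>0$. Then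
\[
\Pr\big[c'(B)\le(1-\delta)s/2\big]\le\Big(\frac r{\delta^2s}\Big)^{r/2}.
\]
\end{lemma}

\begin{proof}
Number the copies in $B$ by $1,\dots,s$, and let $\varepsilon_j=1$ if copy $j$ is kept and $\varepsilon_j=-1$ otherwise. Then $c'(B)=(s+\sum_j\varepsilon_j)/2$, so the event is $\sum_j\varepsilon_j\le-\delta s$. Expand $(\sum_j\varepsilon_j)^r$ as a sum of products $\varepsilon_{j_1}\cdots\varepsilon_{j_r}$. Each product involves at most $r$ signs, which are independent, so its expectation is $1$ if every index occurs an even number of times and $0$ otherwise. In the first case the $r$ positions can be paired so that paired positions carry the same index. There are $(r-1)(r-3)\cdots1\le r^{r/2}$ pairings and $s^{r/2}$ choices of indices, so $E(\sum_j\varepsilon_j)^r\le(rs)^{r/2}$. Markov's inequality bounds the probability by $(rs)^{r/2}/(\delta s)^r$.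
\end{proof}

In both examples below, $Y=[m]=\{1,\dots,m\}$ with $m\ge3$, $X=\binom{[m]}2$, and $\delta\in(0,1)$ is fixed; a vertex of depth $\lambda$ fails if its new depth is below $(1-\delta)\lambda/2$. Let $G_m$ be the graph on $Y\cup X$ in which each pair is adjacent to its two elements. It is $2$-degenerate, so $G_m$ and its complement have radius-$1$ merge-width at most $4$.

\begin{example}[Many traces, few heavy pieces]\label{ex:sparse}
In $G_m$, the solution $x\equiv1/2$ on $Y$ is optimal (sum all constraints), so $L=m/2$. Let $\lambda$ be even and $c\equiv\lambda/2$ on $Y$. There are $\binom m2$ traces, each of weight $\lambda$. If we pay one vertex per failed trace and bound the failure probability by some $p=p(\lambda)$, we get the cost $p\binom m2$, which exceeds $L$ for large $m$. But each trace is a union of two of the $m$ singletons $\{u\}$, and these have weight $\lambda/2$. Call $u$ bad if $c'(u)<(1-\delta)\lambda/4$. A failed pair has a bad element, so the bad elements dominate all failed pairs. By Lemma~\ref{lem:tail} with $r=2$, their expected number is at most $4m/(\delta^2\lambda)=8L/(\delta^2\lambda)$, a small fraction of $L$ when $\lambda$ is large, whatever $m$ is.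
\end{example}

\begin{example}[All but a few]\label{ex:dense}
In the complement of $G_m$, the pair $\{a,b\}$ is adjacent to $[m]\setminus\{a,b\}$ in $Y$. The solution $x\equiv1/(m-2)$ is optimal (sum all constraints), so $L=m/(m-2)$. Let $c\equiv1$ on $Y$. Singletons are now too light to be concentrated. But the $\binom m2$ traces have weight $m-2$, so their number is polynomial in their own weight, and a moment of higher order wins. With $r=6$, the expected number of failed pairs is at most $\binom m2\big(6/(\delta^2(m-2))\big)^3$, which tends to $0$ like $1/m$, and one vertex per failed pair suffices. After the halving each trace is the new support minus at most two elements, so the same picture recurs on a smaller scale.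
\end{example}

The decomposition lemma states that, up to a remainder of small weight, every trace in a graph of radius-$1$ merge-width $k$ combines these two patterns.

\section{Decomposing the traces}\label{sec:decomp}

For a family $\mathcal W$ of pairwise disjoint nonempty sets, let $\mathcal U_k(\mathcal W)$ be the family of all unions of all but at most $k$ members of $\mathcal W$.

\begin{lemma}[Decomposition]\label{lem:decomp}
Let $\mathrm{mw}_1(G)\le k$, let $c$ be a multiset of size $n$ with support $S\ne\emptyset$, and let $h>0$. There exist
\begin{itemize}
\item a family $\mathcal Q$ of at most $2n$ nonempty subsets of $S$, each of weight at least $h$, and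
\item families $\mathcal W_1,\dots,\mathcal W_p$ with $p\le2kn$, each consisting of pairwise disjoint nonempty subsets of $S$,
\end{itemize}
such that the trace of every $v\in V$ has a partition
\[
N[v]\cap S=Z\sqcup Q_1\sqcup\dots\sqcup Q_a\sqcup M
\]
with $c(Z)\le kh$, $Q_1,\dots,Q_a\in\mathcal Q$, and $M=\emptyset$ or $M\in\mathcal U_k(\mathcal W_j)$ for some $j$.
\end{lemma}

The idea is to follow $v$ through a construction sequence and watch $R_t[v]$ swallow $S$. As long as every part is either wholly seen or wholly unseen by $v$ on $S$, the vertex $v$ learns its adjacency to $S$ in blocks $B\cap S$ with $B$ a part, and there are fewer than $2|S|$ such sets in the whole sequence. Two things can go wrong. A merge can create a partly seen part, after which blocks depend on $v$. And light blocks can pile up: the width bounds the number of parts that $v$ sees, not the number of blocks merged into them. We stop just before either event. At that time Lemma~\ref{lem:hom} describes the unseen portion of the trace in terms of the part of $v$. The event that stops $v$ is a merge involving a part seen by $v$, and this confines the part of $v$ to $2k$ candidates. Figure~\ref{fig:stop} shows the situation.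

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.8cm,y=0.8cm,font=\small]
\draw[rounded corners] (0,0) rectangle (3.5,1.2);
\draw[fill=gray!30] (0.15,0.2) rectangle (1.65,1.0);
\draw[fill=gray!30] (1.8,0.2) rectangle (2.3,1.0);
\draw (2.45,0.2) rectangle (3.35,1.0);
\node at (0.9,0.6) {$Q_1$}; \node at (2.05,0.6) {$Z$};
\draw[rounded corners] (3.8,0) rectangle (6.4,1.2);
\draw[fill=gray!30] (3.95,0.2) rectangle (4.45,1.0);
\draw[fill=gray!30] (4.6,0.2) rectangle (6.25,1.0);
\node at (4.2,0.6) {$Z$}; \node at (5.4,0.6) {$Q_2$};
\draw[dashed] (6.9,-0.8) -- (6.9,1.5);
\foreach \x in {7.4,9.0,12.2} {\draw[rounded corners,fill=gray!30] (\x,0) rectangle (\x+1.3,1.2); \node at (\x+0.65,0.6) {$M$};}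
\draw[rounded corners] (10.6,0) rectangle (11.9,1.2);
\node at (3.2,-0.5) {complete parts (at most $k$)};
\node at (10.45,-0.5) {unseen parts};
\end{tikzpicture}
\caption{The support $S$ as seen from a vertex $v$ just before $v$ stops. Rounded boxes are parts of the partition intersected with $S$; gray sets lie in $N[v]$ and white sets are disjoint from it. The parts already resolved with $v$ split into blocks: heavy gray blocks are the $Q_i$, light gray blocks form $Z$. Each unresolved part is entirely adjacent or entirely non-adjacent to $v$; the adjacent ones form $M$.}\label{fig:stop}
\end{figure}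

\begin{proof}[Proof of Lemma~\ref{lem:decomp}]
Fix a construction sequence of radius-$1$ width at most $k$. Call a part $B$ \emph{relevant} if $B\cap S\ne\emptyset$. The number of relevant parts starts at $|S|$, ends at $1$, drops by one at a merge of two relevant parts and is unchanged at other steps. So there are exactly $|S|-1$ merges of two relevant parts.

\smallskip
\emph{The family $\mathcal Q$.} The nonempty sets $B\cap S$, with $B$ a part at some time, are the $|S|$ singletons and at most one new set for each merge of two relevant parts. Let $\mathcal Q$ consist of those of weight at least $h$. Then $|\mathcal Q|\le2|S|-1\le2n$.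

\smallskip
\emph{Blocks.} Fix $v$. A relevant part $B\in\mathcal P_t$ is \emph{unseen} at time $t$ if $B\cap S\cap R_t[v]=\emptyset$, \emph{complete} if $B\cap S\subseteq R_t[v]$, and \emph{mixed} otherwise. By the width bound, at most $k$ relevant parts are not unseen. Let $U_0=S\cap\{v\}$ and $U_s=S\cap(R_s[v]\setminus R_{s-1}[v])$ for $s\ge1$. The nonempty sets $U_s$ are the \emph{blocks}; those with $s\le t$ partition $S\cap R_t[v]$.

\begin{itemize}
\item[(a)] \emph{Let $s\ge1$, $U_s\ne\emptyset$, and suppose no part is mixed at time $s-1$. Then $U_s=B\cap S$ for a part $B\in\mathcal P_{s-1}$ that is unseen at time $s-1$, and $U_s$ is contained in $N(v)$ or disjoint from $N[v]$.}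
\end{itemize}
Indeed, step $s$ resolves pairs containing $v$, so it resolves $\mathcal P_{s-1}(v)$ with some part $B$, possibly the same part, and $U_s\subseteq B$. An element of $U_s$ shows that $B$ is relevant and not complete at time $s-1$; so $B$ is unseen. Hence every $w\in B\cap S$ has $w\ne v$ and $vw\notin R_{s-1}$, and all these pairs $vw$ are newly resolved at step $s$. This gives (a).

Call a block \emph{positive} if it is contained in $N[v]$; the block $\{v\}$, if present, is positive. Call it \emph{light} if its weight is less than $h$ and \emph{heavy} otherwise. For $B\in\mathcal P_t$, let $z_t(B)$ be the total weight of the light positive blocks $U_s\subseteq B$ with $s\le t$.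

\smallskip
\emph{Stopping time.} Let $t^*$ be the least $t$ at which some relevant part $B\in\mathcal P_t$ is mixed or has $z_t(B)\ge h$; call such a part \emph{offending}. Put $t^*=\infty$ if there is no such $t$.

\begin{itemize}
\item[(b)] \emph{If $t^*<\infty$, then $t^*\ge1$ and step $t^*$ merges two relevant parts, at least one of which is complete at time $t^*-1$.}
\end{itemize}
At time $0$ parts are singletons, so none is mixed, and the only possible block is $\{v\}$, which contributes less than $h$ if it is light and nothing otherwise. So $t:=t^*\ge1$, and no part offends at time $t-1$. Suppose step $t$ is a resolution. If $U_t=\emptyset$, no status and no $z$-value changes. Otherwise $U_t=B\cap S$ as in (a). Then $B$ is complete at time $t$, and $U_t$ is the only block inside $B$, because earlier blocks lie in $R_{t-1}[v]$; so $z_t(B)<h$. The other parts are unaffected. In both cases no part offends at time $t$, a contradiction. So step $t$ merges some $B_1$ and $B_2$. Blocks and resolved pairs do not change, so $B_1\cup B_2$ is the offending part, and it is relevant. If, say, $B_2$ is not relevant, then $(B_1\cup B_2)\cap S=B_1\cap S$, and the union inherits the status and $z$-value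 of $B_1$, so it does not offend. If both are relevant and unseen, the union is unseen with $z$-value $0<h$. Hence both are relevant and one is not unseen, so it is complete. This proves (b).

\smallskip
\emph{The partition.} Let $t'=t^*-1$ if $t^*<\infty$ and $t'=T$ otherwise. At all times up to $t'$ no part offends. So at time $t'$ every relevant part is complete or unseen, and by (a) each block $U_s$ with $s\le t'$ is positive or disjoint from $N[v]$ and has the form $B\cap S$ for a part $B$ at some time at most $t'$. Among these blocks, let $Z$ be the union of the light positive ones and let $Q_1,\dots,Q_a$ be the heavy positive ones, which belong to $\mathcal Q$. Let $M=(N[v]\cap S)\setminus R_{t'}[v]$, the portion of the trace in unseen parts. The positive blocks partition $N[v]\cap S\cap R_{t'}[v]$, so $Z,Q_1,\dots,Q_a,M$ partition the trace. Each block lies inside one part of $\mathcal P_{t'}$, which is then complete. There are at most $k$ complete parts, each with $z_{t'}<h$, so $c(Z)\le kh$. If $t^*=\infty$, then $R_{t'}[v]=V$ and $M=\emptyset$.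

\smallskip
\emph{The families $\mathcal W_j$.} For a time $t$ and a part $P\in\mathcal P_t$, let $\mathcal F(t,P)$ be the set of relevant parts $B\in\mathcal P_t$ such that unresolved pairs between $P$ and $B$ exist at time $t$ and are edges (by Lemma~\ref{lem:hom}, all or none of them are). Let $\mathcal W(t,P)=\{B\cap S:B\in\mathcal F(t,P)\}$; this family does not depend on $v$. Now let $t^*<\infty$ and $P=\mathcal P_{t'}(v)$, and let $B$ be unseen at time $t'$. Every $w\in B\cap S$ has $w\ne v$ and $vw\notin R_{t'}$, so unresolved pairs between $P$ and $B$ exist. If $B\in\mathcal F(t',P)$, then $B\cap S\subseteq N(v)$; otherwise $B\cap S$ is disjoint from $N[v]$. Thus $M$ is the union of the sets $B\cap S$ over all $B\in\mathcal F(t',P)$ except those complete for $v$, of which there are at most $k$. So $M\in\mathcal U_k(\mathcal W(t',P))$.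

It remains to count the pairs $(t',\mathcal P_{t'}(v))$ as $v$ varies. By (b), step $t'+1$ is one of the $|S|-1$ merges of two relevant parts $B_1,B_2$. For each such merge fix $b_1\in B_1\cap S$ and $b_2\in B_2\cap S$ in advance. By (b), $b_j\in R_{t'}[v]$ for some $j$, that is, $v\in R_{t'}[b_j]$. So $\mathcal P_{t'}(v)$ is one of the at most $k$ parts that meet $R_{t'}[b_1]$ or the at most $k$ parts that meet $R_{t'}[b_2]$. There are at most $2k(|S|-1)\le2kn$ pairs; let $\mathcal W_1,\dots,\mathcal W_p$ be the corresponding families.
\end{proof}

The width bound was applied to the ball of $v$ (for $c(Z)\le kh$ and for ``all but at most $k$'') and to the balls of $b_1,b_2$ (for $p\le2kn$). No path of two resolved pairs appears, which is why radius $1$ suffices.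

\begin{example}
Take $G_m$ with $S=[m]$ and the sequence of Proposition~\ref{prop:degen} for the order $1,\dots,m$ followed by the pairs. All pairs are absorbed into $D$ first, and $v=\{a,b\}$ with $a<b<m$ acquires the blocks $\{a\}$ and $\{b\}$. Then $m,m-1,\dots$ are merged into $D$, which stays unseen until the merge with $\{b\}$ makes it mixed; this is step $t^*$. In $G_m$ both blocks are positive and $M=\emptyset$. In the complement neither block is positive, and $M=[m]\setminus\{a,b\}$ is the union of all but two of $\{1\},\dots,\{b\},\{b+1,\dots,m\}$.
\end{example}

\section{The cost of one halving step}\label{sec:step}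

Fix $G$ with $\mathrm{mw}_1(G)\le k$ and an instance $(X,Y)$. We number the stages downward, so that stage $i$ has nominal depth $\lambda_i=2^i\Lambda k$ and stage $0$ is the last; $\Lambda$ is an absolute constant. The final depth must be of order $k$ for the following reason. The remainder $Z$ is negligible only if $kh$ is small against the depth, while the sets in $\mathcal Q$ are concentrated only if $h$ is large. A step from stage $i$ to stage $i-1$ is allowed to lose a fraction $\eta_i$ of the depth beyond halving. These losses must be summable, yet $\eta_i$ must shrink more slowly than $\lambda_i$ grows, since Lemma~\ref{lem:tail} weakens as $\delta$ shrinks. A polynomial rate does both.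

For $i\ge1$ let
\[
\eta_i=\frac1{4i^2},\qquad\beta_i=2^{62}\,i^{24}\,4^{-i}\,\Lambda^{-2}.
\]
The series $\sum_ii^{24}4^{-i}$ converges, so we can fix an absolute positive integer $\Lambda$ with
\begin{equation}\label{eq:Lambda}
16\sum_{i\ge1}\beta_i\le\ln2 .
\end{equation}
Then $\beta_i<1/16$ for all $i$, and $\beta_1=2^{60}\Lambda^{-2}$ gives $\Lambda>2^{32}$. For an integer $I\ge0$, the number of steps, define the guaranteed depths by $d_I=\lambda_I$ and $d_{i-1}=(1-\eta_i)d_i/2$. Since $\sum_i\eta_i=\pi^2/24<1/2$,
\begin{equation}\label{eq:depth}
d_i=\lambda_i\prod_{j=i+1}^I(1-\eta_j)\ge\lambda_i\Big(1-\sum_j\eta_j\Big)\ge\frac{\lambda_i}2=2^{i-1}\Lambda k .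
\end{equation}

\begin{lemma}[Halving step]\label{lem:step}
Let $1\le i\le I$, let $c$ be a multiset of size $n$ with support $S\subseteq Y$, let $c'$ be an $8k$-wise independent halving of $c$ (full independence is allowed), and let
\[
F=\{v\in X:\ c(N[v])\ge d_i,\ c'(N[v])<d_{i-1}\}.
\]
Then $E\,c'(V)=n/2$ and $E\,\gamma^*(F,Y)\le\beta_i\,n/\lambda_i$.
\end{lemma}

\begin{proof}
The first statement is linearity of expectation. If $n=0$ then $F=\emptyset$, so let $n>0$. Write $\eta=\eta_i$, $d=d_i$, $g=\eta d/8$, $h=g/k$, and apply Lemma~\ref{lem:decomp} to $c$ and $h$. Call $B\subseteq V$ \emph{bad} if $c'(B)<(1-\eta/2)c(B)/2$. By Lemma~\ref{lem:tail} with $\delta=\eta/2$, for every even $r\le8k$,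
\begin{equation}\label{eq:bad}
\Pr[B\text{ is bad}]\le\Big(\frac{4r}{\eta^2s}\Big)^{r/2}\quad\text{whenever }c(B)\ge s>0 .
\end{equation}

\smallskip
\emph{A failed vertex has much weight in bad pieces.} Let $v\in F$ have depth $w=c(N[v])\ge d$, and take the partition of its trace. We claim that (i) $M$ is bad and $c(M)\ge g$, or (ii) the bad sets among $Q_1,\dots,Q_a$ have total weight at least $g$. Suppose neither holds. Discard $Z$, the bad sets $Q_j$, and $M$ if it is bad. Each of the three losses is at most $g\le\eta w/8$, since $kh=g$. The remaining pieces are disjoint, not bad, and of total weight at least $(1-3\eta/8)w$. Hence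
\[
c'(N[v])\ge\Big(1-\frac\eta2\Big)\Big(1-\frac{3\eta}8\Big)\frac w2\ge(1-\eta)\frac d2=d_{i-1},
\]
contradicting $v\in F$.

\smallskip
\emph{A fractional solution for $(F,Y)$.} For each $j$ and each bad $M\in\mathcal U_k(\mathcal W_j)$ with $c(M)\ge g$, put value $1$ on one vertex of $M$. For each bad $Q\in\mathcal Q$, put value $c(Q)/g$ on one vertex of $Q$. Values on the same vertex add up, and all these vertices lie in $S\subseteq Y$. In case (i), $v$ receives value $1$ from $M\subseteq N[v]$. In case (ii), the bad $Q_j$ are distinct members of $\mathcal Q$ inside $N[v]$ and give $v$ total value at least $g/g=1$. Therefore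
\begin{equation}\label{eq:cover}
\gamma^*(F,Y)\le\sum_{Q\in\mathcal Q\text{ bad}}\frac{c(Q)}g+\sum_{j=1}^p\#\{M\in\mathcal U_k(\mathcal W_j):\ c(M)\ge g,\ M\text{ bad}\}.
\end{equation}
We bound the expectation of each sum by $(\beta_i/2)\,n/\lambda_i$, using $n/k=2^i\Lambda\cdot n/\lambda_i$.

\smallskip
\emph{The sum over $\mathcal Q$.} Use \eqref{eq:bad} with $r=8$. A set $Q$ of weight $s\ge h$ contributes at most $(s/g)(32/(\eta^2s))^4$ in expectation. This decreases in $s$, so it is at most $(h/g)(32/(\eta^2h))^4=k^{-1}(32/(\eta^2h))^4$. By \eqref{eq:depth} and $\eta^{-3}=2^6i^6$,
\[
\eta^2h=\frac{\eta^3d}{8k}\ge\frac{\eta^3\,2^i\Lambda}{16}=\frac{2^i\Lambda}{2^{10}i^6}.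
\]
As $|\mathcal Q|\le2n$, the expectation of the first sum is at most
\[
\frac{2n}k\Big(\frac{2^{15}i^6}{2^i\Lambda}\Big)^4=\frac n{\lambda_i}\cdot2^{i+1}\Lambda\cdot\frac{2^{60}i^{24}}{2^{4i}\Lambda^4}=\frac n{\lambda_i}\cdot2^{61}i^{24}8^{-i}\Lambda^{-3}\le\frac n{\lambda_i}\cdot\frac{\beta_i}2 .
\]

\smallskip
\emph{The sum over the families $\mathcal U_k(\mathcal W_j)$.} As in Example~\ref{ex:dense}, we bound the number of sets in terms of their weight. By \eqref{eq:depth}, $g\ge\Lambda k2^i/(64i^2)$; since $2^i/i^2\ge8/9$ and $\Lambda\ge144$, this gives $g\ge2k$. Fix $j$, and let $f=|\mathcal W_j|$ and $s=\max(g,f-k)$. Every $M\in\mathcal U_k(\mathcal W_j)$ is a union of at least $f-k$ disjoint nonempty subsets of $S$, each of weight at least $1$. So every $M$ counted in \eqref{eq:cover} has $c(M)\ge s$. Also $f\le s+k\le2s$. For integers $a\ge k\ge1$ we have $\sum_{l\le k}\binom al\le(ea/k)^k$, because $(k/a)^k\sum_{l\le k}\binom al\le\sum_l\binom al(k/a)^l=(1+k/a)^a\le e^k$. With $a=\lfloor2s\rfloor\ge\max(f,k)$ this gives $|\mathcal U_k(\mathcal W_j)|\le(2es/k)^k$. To beat $s^k$ we use \eqref{eq:bad} with $r=8k$. The expected number of counted sets for this $j$ is at most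
\[
\Big(\frac{2es}k\Big)^k\Big(\frac{32k}{\eta^2s}\Big)^{4k}=\Big(\frac{2e\,2^{20}k^3}{\eta^8s^3}\Big)^k\le\Big(\frac{2e\,2^{29}k^3}{\eta^{11}d^3}\Big)^k\le y^k,\qquad y=e\,2^{55}i^{22}8^{-i}\Lambda^{-3},
\]
where we used $s\ge\eta d/8$, then $d^3\ge8^i\Lambda^3k^3/8$ and $\eta^{-11}=2^{22}i^{22}$. We have $y\le\beta_i<1/4$, and $k\le2^{k-1}$, so $k^2y^k\le y\cdot k^24^{-(k-1)}\le y$. Summing over $p\le2kn=(n/\lambda_i)\,2^{i+1}\Lambda k^2$ indices, the expectation of the second sum is at most
\[
\frac n{\lambda_i}\cdot2^{i+1}\Lambda y=\frac n{\lambda_i}\cdot e\,2^{56}i^{22}4^{-i}\Lambda^{-2}\le\frac n{\lambda_i}\cdot\frac{\beta_i}2.\qedhere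
\]
\end{proof}

\begin{remark}
The fractional values $c(Q)/g$ are what makes the bound linear in $k$. Taking one whole vertex from each bad $Q$ would also dominate the vertices in case (ii), but the factor $h/g=1/k$ would be lost, the estimate of the first sum would be $k$ times larger, and $\Lambda$ would have to grow with $k$. Raising $r$ to $8k$ does not help there: \eqref{eq:bad} is useful only for $r<\eta^2s/4$, and sets in $\mathcal Q$ may have weight as small as $h\le2^i\Lambda$.
\end{remark}

\section{The algorithms}\label{sec:algo}

We prove Theorem~\ref{thm:upper} with $C=8\Lambda$. The solution built in Lemma~\ref{lem:step} is fractional and depends on a construction sequence, so the algorithm cannot use it. It serves only as a certificate that the LP value of the failed vertices is small. The algorithm solves the LP again for the vertices left undominated and repeats; the LP value halves in each round.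

We use two textbook facts. First, a linear program with rational data has a rational optimal solution computable in polynomial time. Second, for $n,r\ge1$ there is an explicit sample space of size at most $(2n)^r$ for $n$ unbiased $r$-wise independent bits. Let $\ell\ge1$ be least with $2^\ell\ge n$, so $2^\ell\le2n$. Construct the field $GF(2^\ell)$ by searching for an irreducible polynomial of degree $\ell$ over $GF(2)$, assign distinct field elements to the $n$ bits, and take a uniformly random polynomial of degree less than $r$. By Lagrange interpolation, the linear map from coefficients to the values at any at most $r$ points is onto, so these values are independent and uniform. The bit at a point is a fixed coordinate of the value.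

We may assume $|V|\ge2$ and $k\le|V|$: resolving all pairs of singletons and then merging shows $\mathrm{mw}_1(G)\le|V|$, and replacing $k$ by $\min(k,|V|)$ only strengthens the claims. Let $I\ge0$ be least with $\lambda_I\ge|V|$.

\subsection*{One round}
Let $X\ne\emptyset$ be the current set of vertices to dominate, initially the given one.
\begin{enumerate}
\item Compute an optimal solution $x$ for $(X,Y)$, of value $L=\gamma^*(X,Y)\in[1,|V|]$.
\item Put $c_I(u)=\lceil\lambda_Ix_u\rceil$ for $u\in Y$ and $c_I(u)=0$ otherwise.
\item For $i=I,I-1,\dots,1$, let $c_{i-1}$ be a halving of $c_i$. Write $n_i=c_i(V)$ and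
\[
F_i=\{v\in X:\ c_i(N[v])\ge d_i,\ c_{i-1}(N[v])<d_{i-1}\}.
\]
The \emph{randomized version} uses independent bits. The \emph{deterministic version} enumerates the sample space above with $n=n_i$ and $r=8k$ (if $n_i=0$ there is nothing to choose) and takes an outcome minimizing $n_{i-1}/\lambda_{i-1}+16\gamma^*(F_i,Y)$. This quantity is computed from $G$, $c_i$, $c_{i-1}$ and one LP.
\item Add the support $D_0\subseteq Y$ of $c_0$ to the output, and let $X'$ be the set of $v\in X$ with $N[v]\cap D_0=\emptyset$. The next round works on $(X',Y)$; stop if $X'=\emptyset$.
\end{enumerate}

\subsection*{Analysis of a round}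
Rounding up adds at most $|V|\le\lambda_I\le\lambda_IL$ copies, so $n_I\le2\lambda_IL$; this is where $\lambda_I\ge|V|$ and $L\ge1$ are used. Every $v\in X$ has $c_I(N[v])\ge\lambda_I=d_I$. If $v\in X$ lies in no $F_i$, then $c_i(N[v])\ge d_i$ for all $i$ by downward induction, so $c_0(N[v])\ge d_0>0$ and $v\notin X'$. Hence $X'\subseteq\bigcup_iF_i$, and
\begin{equation}\label{eq:rest}
\gamma^*(X',Y)\le\sum_{i=1}^I\gamma^*(F_i,Y)
\end{equation}
by monotonicity and subadditivity. The size of the multiset and the cost of the failures must be controlled by the same choice of bits, so we combine them in one potential,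
\[
\Psi_i=\frac{n_i}{\lambda_i}+16\sum_{j>i}\gamma^*(F_j,Y),\qquad\Psi_I=\frac{n_I}{\lambda_I}\le2L .
\]
Given $c_i$, Lemma~\ref{lem:step} and $\lambda_{i-1}=\lambda_i/2$ yield, for either distribution of bits,
\begin{equation}\label{eq:drift}
E\Big[\frac{n_{i-1}}{\lambda_{i-1}}+16\gamma^*(F_i,Y)\Big]\le(1+16\beta_i)\frac{n_i}{\lambda_i}.
\end{equation}

In the deterministic version, the minimum is at most the average in \eqref{eq:drift}. Adding $16\sum_{j>i}\gamma^*(F_j,Y)$ gives $\Psi_{i-1}\le\Psi_i+16\beta_in_i/\lambda_i\le(1+16\beta_i)\Psi_i$. By \eqref{eq:Lambda}, $\Psi_0\le e^{16\sum_i\beta_i}\Psi_I\le4L$. So $|D_0|\le n_0\le4\Lambda kL$, and $\gamma^*(X',Y)\le L/4\le L/2$ by \eqref{eq:rest}.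

In the randomized version, the same computation bounds the expectation of $\Psi_{i-1}$ given $c_I,\dots,c_i$ by $(1+16\beta_i)\Psi_i$, so $E\Psi_0\le4L$. By Markov's inequality, $\Psi_0\le8L$ with probability at least $1/2$, and then $|D_0|\le8\Lambda kL$ and $\gamma^*(X',Y)\le L/2$. The algorithm checks these two conditions, with one LP, and repeats the round until they hold. The expected number of attempts is at most $2$.

\subsection*{Total size and running time}
Let $L_0$ be the LP value of the given instance. The value of $L$ at least halves from round to round, starts at most $|V|$, and is at least $1$ while $X\ne\emptyset$. So there are at most $\log_2|V|+1$ rounds, and the values of $L$ sum to at most $2L_0$. The output dominates the given set $X$ and has size at most $8\Lambda kL_0=CkL_0$ in the deterministic version and $16\Lambda kL_0=2CkL_0$ in the randomized version.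

If $I=0$ then $\lambda_I=\Lambda k$, and otherwise $\lambda_I=2\lambda_{I-1}<2|V|$. As $k\le|V|$, in both cases $\lambda_I=O(|V|)$, so $I=O(\log|V|)$ and $n_i\le n_I\le2\lambda_IL=O(|V|^2)$. The thresholds $d_i$ are rationals of polynomial bit size. The deterministic version examines at most $(2n_i)^{8k}=|V|^{O(k)}$ outcomes per step, each at the cost of one LP of polynomial size. The randomized version draws $O(|V|^2)$ bits and solves two LPs per attempt, so its expected time is polynomial of degree independent of $k$. The construction sequence entered only through Lemma~\ref{lem:decomp}, in the analysis. Taking $X=Y=V$ and using $\gamma^*(G)\le\gamma(G)$ gives the last sentence of the theorem. This completes the proof of Theorem~\ref{thm:upper}.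

\begin{remark}[Total domination]
A set is \emph{totally dominating} if it meets $N(v)$ for every $v$. The proof works with $N(v)$ in place of $N[v]$ throughout, for pairs $(X,Y)$ with $N(v)\cap Y\ne\emptyset$ for all $v\in X$. In Lemma~\ref{lem:decomp}, every block other than $\{v\}$ and every unseen set $B\cap S$ was shown to be contained in $N(v)$ or disjoint from $N[v]$, so the only change is that the block $\{v\}$ is no longer positive. Sections~\ref{sec:step} and~\ref{sec:algo} use neighborhoods only through that lemma and the LP constraints. So the analogous $O(k)$ bounds hold for total domination.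
\end{remark}

The constant $C$ is absolute but not optimized, and vertex-weighted domination is not treated here.

\section{Lower bounds from hypergraph vertex cover}\label{sec:lower}

A hypergraph $H$ is \emph{$q$-uniform} if each of its edges is a $q$-element subset of $V(H)$. A \emph{vertex cover} is a set of vertices meeting every edge, and $\tau(H)$ is the minimum size of one. Dominating the edge side of the incidence graph of $H$ is covering $H$; one extra vertex takes care of the other side without raising the degeneracy. For a $q$-uniform $H$ with $q\ge1$ and at least one edge, let $G_H$ have vertex set $\{z\}\cup V(H)\cup E(H)$, where $z$ is adjacent to all of $V(H)$, and $u\in V(H)$ is adjacent to $e\in E(H)$ if and only if $u\in e$.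

\begin{lemma}\label{lem:GH}
We have $\mathrm{mw}_1(G_H)\le q+2$ and $\tau(H)\le\gamma(G_H)\le\tau(H)+1$. Every dominating set of $G_H$ can be converted in polynomial time into a vertex cover of $H$ that is no larger.
\end{lemma}

\begin{proof}
In the order $z,V(H),E(H)$, a vertex of $V(H)$ has one earlier neighbor and a vertex of $E(H)$ has $q$. So $G_H$ is $q$-degenerate, and Proposition~\ref{prop:degen} applies. A vertex cover dominates $E(H)$, and $z$ dominates itself and $V(H)$; this gives the upper bound. Conversely, in a dominating set replace each $e\in E(H)$ by one of its elements and delete $z$. Every edge was dominated by itself or by one of its elements, so the new set is a vertex cover.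
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Put $q=k-2$, so that $G_H\in\mathcal C_k$ for $q$-uniform $H$.

(1) Let $H$ consist of all $q$-element subsets of $[m]$, with $m\ge q$. A set is a vertex cover exactly when its complement has at most $q-1$ elements, so $\tau(H)=m-q+1$. The solution $x_z=1$, $x_u=1/q$ for $u\in[m]$, and $0$ on $E(H)$ is feasible: each $e$ receives $q\cdot1/q$, and $z$ serves itself and $[m]$. So $\gamma^*(G_H)\le1+m/q$ and
\[
\frac{\gamma(G_H)}{\gamma^*(G_H)}\ge\frac{m-q+1}{1+m/q}\longrightarrow q=k-2\qquad(m\to\infty).
\]
Since $k-2\ge k/3$ for $k\ge3$, Theorem~\ref{thm:upper} shows that the gap is $\Theta(k)$.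

(2) We use two theorems on approximating $\tau$ in $q$-uniform hypergraphs. For every $q\ge3$ and $\varepsilon'>0$ it is NP-hard within $q-1-\varepsilon'$, by Dinur, Guruswami, Khot and Regev~\cite{DGKR}. For every $q\ge2$ and $\varepsilon'>0$ it is hard within $q-\varepsilon'$ under the Unique Games Conjecture, by Khot and Regev~\cite{KR}; the conjecture enters only through this theorem.

Suppose \textsc{Min Dominating Set} can be approximated on $\mathcal C_k$ within a constant $\rho$ in polynomial time. The additive $1$ in Lemma~\ref{lem:GH} matters when $\tau(H)$ is small, so we dilute it. Let $s$ be a positive integer constant and let $sH$ be the disjoint union of $s$ copies of $H$; then $\tau(sH)=s\tau(H)$. Running the algorithm on $G_{sH}$ and converting gives a vertex cover of $sH$ of size at most $\rho(s\tau(H)+1)$. Its smallest intersection with a copy is a vertex cover of $H$ of size at most $\rho(\tau(H)+1/s)\le\rho(1+1/s)\tau(H)$, because $\tau(H)\ge1$. For $s\ge2\rho/\varepsilon$ this ratio is at most $\rho+\varepsilon/2$. With $k\ge5$ and $\rho=k-3-\varepsilon=q-1-\varepsilon$, we approximate $\tau$ within $q-1-\varepsilon/2$ for some $q\ge3$, which is NP-hard. With $k\ge4$ and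 $\rho=k-2-\varepsilon=q-\varepsilon$, we approximate $\tau$ within $q-\varepsilon/2$ for some $q\ge2$, which is hard under the Unique Games Conjecture.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DGKR}
Dinur, Guruswami, Khot and Regev, SIAM J. Comput. 34, 2005.

\bibitem{Dumas}
Ma\"el Dumas, \emph{Constant-factor approximation of maximum distance-2 independent set in graphs of bounded merge-width}, arXiv:2606.31369 (2026).

\bibitem{KR}
Khot and Regev, J. Comput. Syst. Sci. 74, 2008.

\end{thebibliography}
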